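# One turn of the spiral: minimizing geodesics in the groups $G_\alpha$

## 1. The action of a convex well

Fix $\alpha>0$. For $p,q>0$ consider the function of one real variable
$$U(z)=p^2e^{2z}+q^2e^{-2\alpha z}.\tag{1}$$
It is a sum of a rising and a falling exponential, so it is strictly convex and tends to $\infty$ at both ends: a well with two walls. Suppose that $\min U<1$. Then $\{U\le 1\}$ is an interval $[z_-,z_+]$ with $z_-<z_+$ and $U'(z_-)<0<U'(z_+)$. Put $g(z)=\sqrt{1-U(z)}$ on this interval and, for $z_-<z<z_+$,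
$$K_+(z)=\int_z^{z_+}g\,d\zeta,\qquad K_-(z)=\int_{z_-}^{z}g\,d\zeta,\qquad A=2\int_{z_-}^{z_+}g\,d\zeta=2\big(K_+(z)+K_-(z)\big).\tag{2}$$
We regard $A$, and $K_\pm(z)$ with $z$ held fixed, as functions of $(p,q)$. In Section 3 we show that they are smooth and that
$$-A_p=2p\int_{z_-}^{z_+}\frac{e^{2z}}{g}\,dz,\qquad -A_q=2q\int_{z_-}^{z_+}\frac{e^{-2\alpha z}}{g}\,dz,\qquad A-pA_p-qA_q=2\int_{z_-}^{z_+}\frac{dz}{g}.\tag{3}$$

Here is what these functions are for. There is a three-dimensional Lie group $G_\alpha$ whose generic geodesics spiral around a cylinder. In that geometry $z$ is the height, $p$ and $q$ are two conserved momenta, and $[z_-,z_+]$ is the range of heights that the spiral visits. The vector $-\nabla A$ is the horizontal displacement after one full turn, and the last expression in (3) is the length of one full turn. The pieces $K_\pm$ do the same job for parts of a turn. We ask how long such a spiral remains a shortest path, and the answer will be: for exactly one turn. The proof works because horizontal displacement, at fixed final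 height, is minus a gradient in $(p,q)$. Its Jacobian is therefore a Hessian determinant, and everything comes down to the signs of the Hessians of $A$, $K_+$ and $K_-$.

## 2. The groups $G_\alpha$, typical geodesics, and the two theorems

**Definition (the group and its metric).** $G_\alpha$ is $\mathbb R^3$ with the operation
$$(x,y,z)\ast(x',y',z')=(x'e^{z}+x,\;y'e^{-\alpha z}+y,\;z'+z)$$
and the metric $ds^2=e^{-2z}dx^2+e^{2\alpha z}dy^2+dz^2$.

Left translation by $(x,y,z)$ multiplies $dx'$ by $e^z$, multiplies $dy'$ by $e^{-\alpha z}$, and raises the height by $z$. These effects cancel in $ds^2$, so the metric is left-invariant. Thus $G_\alpha$ is homogeneous, hence complete, and we only need geodesics that start at the identity $e=(0,0,0)$. The group $G_1$ is Sol. The four maps $(x,y,z)\mapsto(\pm x,\pm y,z)$ are isometries fixing $e$; we call them reflections. A left-invariant orthonormal frame is $X=e^z\partial_x$, $Y=e^{-\alpha z}\partial_y$, $Z=\partial_z$.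

Let $\gamma$ be a unit-speed geodesic from $e$ and write $\gamma'=aX+bY+cZ$ with $a^2+b^2+c^2=1$. Then $x'=ae^z$, $y'=be^{-\alpha z}$, $z'=c$. The metric does not depend on $x$ or $y$, so the momenta $e^{-2z}x'=ae^{-z}$ and $e^{2\alpha z}y'=be^{\alpha z}$ are constant. Call them $p$ and $q$. Since $z(0)=0$, the initial vector is $V=(p,q,c_0)$. The Euler–Lagrange equation for $z$ is $z''=-e^{-2z}x'^2+\alpha e^{2\alpha z}y'^2=\alpha b^2-a^2$. Altogether we get the **reduced flow** on the unit sphere $S^2$,
$$a'=ac,\qquad b'=-\alpha bc,\qquad c'=\alpha b^2-a^2,\tag{4}$$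
which conserves $|a|^\alpha|b|$ (its logarithm has derivative $\alpha c-\alpha c=0$), together with
$$a=pe^z,\quad b=qe^{-\alpha z},\quad x'=pe^{2z},\quad y'=qe^{-2\alpha z},\quad z'=c,\quad c^2=1-U(z),\quad c'=-\tfrac12U'(z),\tag{5}$$
with $U$ as in (1). So $z$ moves like a particle in the well $U$ at energy level $1$.

**Definition (typical, period, small, perfect, large).** The geodesic $\gamma$ and its initial vector $V=(a(0),b(0),c(0))$ are typical if $a(0)b(0)\ne0$ and $V$ is not an equilibrium of (4). The equilibria with $ab\neq0$ are the points $c=0$, $a^2=\alpha b^2$. For typical $V$ the orbit under (4) is a closed loop (Section 3), and $P(V)$, also written $P_\gamma$, is its least period. A typical segment $\gamma:[0,T]\to G_\alpha$ is small, perfect or large when $T<P_\gamma$, $T=P_\gamma$ or $T>P_\gamma$. A segment is a length minimizer if its length is the distance $d$ between its endpoints.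

Two kinds of geodesics that are not typical can be examined by hand.

*The case $ab=0$.* If $b(0)=0$ then $q=0$ and $y\equiv0$, so $\gamma$ stays in the plane $\{y=0\}$ with metric $e^{-2z}dx^2+dz^2$. With $u=e^z$ this is $(dx^2+du^2)/u^2$, the hyperbolic plane. The plane is the fixed set of a reflection, so $\gamma$ is a hyperbolic geodesic. The map $(x,y,z)\mapsto(x,0,z)$ does not increase length, so the distance in $G_\alpha$ between two points of the plane is their hyperbolic distance. Hence $\gamma$ minimizes on every $[0,T]$. If $a(0)=0$ we argue the same way in $\{x=0\}$, with metric $e^{2\alpha z}dy^2+dz^2$; putting $u=e^{-\alpha z}$ and $y=\eta/\alpha$ turns it into $\alpha^{-2}(d\eta^2+du^2)/u^2$, a scaled hyperbolic plane. So geodesics with $ab=0$ minimize forever.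

*The equilibria with $ab\ne0$.* Let $p^2=\frac{\alpha}{1+\alpha}$, $q^2=\frac1{1+\alpha}$, $p,q>0$, $c_0=0$. Then $z\equiv0$ and $\gamma(t)=(pt,qt,0)$. Vary the initial vector by $V_\epsilon=(p\sqrt{1-\epsilon^2},q\sqrt{1-\epsilon^2},\epsilon)$. The momenta have zero derivative at $\epsilon=0$, so $\delta z''=-\frac12U''(0)\,\delta z$ with $\frac12U''(0)=2p^2+2\alpha^2q^2=2\alpha$. With $\delta z(0)=0$ and $\delta z'(0)=1$,
$$\delta z=\frac{\sin(\sqrt{2\alpha}\,t)}{\sqrt{2\alpha}},\qquad \delta x=2p\int_0^t\delta z,\qquad \delta y=-2\alpha q\int_0^t\delta z.\tag{6}$$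
All three vanish at $t=P_0:=2\pi/\sqrt{2\alpha}=\pi\sqrt{2/\alpha}$. So $\gamma(P_0)$ is conjugate to $e$, and $\gamma$ does not minimize beyond $P_0$.

Matei P. Coiculescu, "An Interpolation from Sol to Hyperbolic Space", arXiv:2005.06430 (2020), is the source of the conjecture that for $0<\alpha\le1$ a typical segment minimizes if and only if it is small or perfect. The statement was known for $\alpha=1$ and $\alpha=\frac12$. We prove it for all $0<\alpha\le 1$. The proof never uses $\alpha\le1$, so from now on $\alpha>0$ is arbitrary.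

**Theorem A.** For every $\alpha>0$, a typical geodesic segment in $G_\alpha$ is a length minimizer if and only if it is small or perfect.

**Theorem B.** Let $\alpha>0$ and $P_0=\pi\sqrt{2/\alpha}$.

1. $P(V)$ is a strictly decreasing function of $|a|^\alpha|b|$, with $P(V)>P_0$ for all typical $V$. It tends to $P_0$ at the equilibria with $ab\ne0$, and to $\infty$ as $ab\to0$.
2. The cut time of a unit vector $V$ is $P(V)$ if $V$ is typical, $P_0$ if $V$ is an equilibrium with $ab\ne0$, and $\infty$ if $ab=0$. The injectivity radius of $G_\alpha$ is exactly $\pi\sqrt{2/\alpha}$.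
3. Small segments are the unique minimizers between their endpoints and have no conjugate points. If $V=(a,b,c)$ is typical, the endpoint of the perfect segment of $V$ is joined to $e$ by exactly two minimizers (initial vectors $(a,b,\pm c)$) if $c\ne0$, and by exactly one if $c=0$. In the latter case the endpoint is conjugate to $e$.
4. The cut locus of $e$ is $\{(x,y,0):(|x|,|y|)=\lambda\beta(\theta),\ \lambda\ge1,\ 0<\theta<\pi/2\}$, where $\beta(\theta)=N(\theta)\left(\frac{\alpha}{\cos\theta},\frac1{\sin\theta}\right)$ and $N(\theta)=\int_0^Pb^2\,dt$ along the geodesic with $V=(\cos\theta,\sin\theta,0)$ (with $P=P_0$ at the equilibrium $\tan^2\theta=1/\alpha$). Each ray of the open quadrant meets the curve $\beta$ exactly once.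

We use these textbook facts.

* *Minimizers.* In a complete manifold any two points are joined by a minimizer (Hopf–Rinow), and a minimizer parametrized by arc length is a smooth geodesic.
* *Cut time.* The cut time of $V$ is $\sup\{t:d(e,\gamma_V(t))=t\}$. If $T$ is less than the cut time, then $\gamma_V|_{[0,T]}$ is the unique minimizer between its endpoints and contains no point conjugate to $e$. A geodesic does not minimize beyond a conjugate point. (do Carmo, *Riemannian Geometry*, Ch. 13, §2.) The cut locus of $e$ is the set of points $\gamma_V(t)$ with $t$ the finite cut time of $V$, and the injectivity radius at $e$ is the infimum of the cut times.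
* *Degree.* Let $F:M\to N$ be a proper smooth map between oriented manifolds of equal dimension, $N$ connected ($M$ need not be). Each regular value has finitely many preimages, and the sum of the signs of the Jacobian over them is the same for all regular values. For example, $u\mapsto u^3$ on $\mathbb R$ has degree $1$. Its derivative is $\ge0$ but vanishes at $0$; still every regular value has exactly one preimage.
* *Sard's theorem*, uniqueness of Laplace transforms, Dirichlet's integral, Stirling's formula, and Gauss's integral for $\psi=\Gamma'/\Gamma$.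

## 3. Turning points, the period, and the gradient of the action

By the reflections we may assume $p,q>0$ whenever $pq\ne0$.

**Step 1: which $(p,q)$ occur.** *Purpose: to see when the well is deep enough.* Let
$$m=p^\alpha q,\qquad w=\log m,\qquad m_{\max}=e^{w_0}=\alpha^{\alpha/2}(1+\alpha)^{-(1+\alpha)/2},\qquad W=\{p,q>0,\ p^\alpha q<m_{\max}\}.$$
Here $m_{\max}$ is the value of $a^\alpha b$ at the equilibrium. Replacing $z$ by $z+s$ in $U$ amounts to $(p,q)\mapsto(pe^s,qe^{-\alpha s})$, which preserves $m$; the orbits of this action are exactly the level curves of $m$. Shift the minimum of $U$ to $z=0$. Then $U'(0)=0$ says $p^2=\alpha q^2$, so $\min U=(1+\alpha)q^2$ and $m=\alpha^{\alpha/2}q^{1+\alpha}$. Hence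
$$\min U<1\iff (p,q)\in W,\qquad\text{and}\qquad \min U\to1\ \text{ as } m\to m_{\max}.\tag{7}$$
For Sol, $W=\{pq<\frac12\}$.

If $V=(p,q,c_0)$ is typical with $p,q>0$, then $(p,q)\in W$. Indeed $U(0)=1-c_0^2\le1$. If $\min U=1$, then $U(0)=1$ is the minimum, so $c_0=0$ and $U'(0)=0$, and $V$ is an equilibrium.

**Step 2: the period.** *Purpose: to justify the closed orbits and write $P$ as an integral.* For typical $V$, (5) makes $z$ oscillate between the turning points $z_\pm$. They are simple, since $c'=-\frac12U'\ne0$ there. So $c$ has exactly two zeros per period, both simple. Since $a=pe^z$ and $b=qe^{-\alpha z}$, the loop $(a,b,c)$ closes exactly when $(z,c)$ returns, and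
$$P=2\int_{z_-}^{z_+}\frac{dz}{g}.\tag{8}$$

**Step 3: two bounds.** *Purpose: to show that a geodesic that turns must travel far in $x$ or in $y$.* At a maximum of $z$ along a typical geodesic, $c=0$ and $c'=\alpha b^2-a^2<0$ with $a^2+b^2=1$; at a minimum the inequality is reversed. Hence
$$\text{at a maximum of }z:\ a^2\ge\tfrac{\alpha}{1+\alpha};\qquad \text{at a minimum of }z:\ b^2\ge\tfrac1{1+\alpha}.\tag{9}$$
Since $|c|\le1$, (4) gives along any geodesic with $a,b>0$
$$a(t')\ge e^{-|t-t'|}a(t),\qquad b(t')\ge e^{-\alpha|t-t'|}b(t).\tag{10}$$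

**Step 4: smoothness of the integrals.** *Purpose: to handle the singularity of $1/g$ at a moving endpoint.* Fix $z$. The condition $z\in(z_-,z_+)$ is $U(z)<1$, which is open in $(p,q)$. We claim that $K_\pm(z)$, $\int_z^{z_+}e^{k\zeta}g^{-1}d\zeta$ and $\int_{z_-}^ze^{k\zeta}g^{-1}d\zeta$ are smooth in $(p,q)$. Near a given $(p,q)$, fix $z_1\in(z,z_+)$ with $U'(z_1)>0$. By convexity $U<1$ on $[z,z_1]$, and this persists for nearby $(p,q)$, so the part over $[z,z_1]$ has a smooth integrand. On $[z_1,z_+]$ use the variable $u=U(\zeta)$ and then $u=1-r^2(1-U(z_1))$. Here $g=r\sqrt{1-U(z_1)}$ and $d\zeta=-2r(1-U(z_1))\,dr/U'(\zeta)$, so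
$$\int_{z_1}^{z_+}\frac{e^{k\zeta}}g\,d\zeta=2\sqrt{1-U(z_1)}\int_0^1\frac{e^{k\zeta}}{U'(\zeta)}\,dr,\qquad \int_{z_1}^{z_+}g\,d\zeta=2(1-U(z_1))^{3/2}\int_0^1\frac{r^2}{U'(\zeta)}\,dr,$$
where $\zeta=\zeta(r;p,q)\ge z_1$ solves $U(\zeta)=1-r^2(1-U(z_1))$. As $U'>0$ on $[z_1,\infty)$, the solution is unique and, by the implicit function theorem, smooth. The end $z_-$ is treated in the same way.

**Lemma 1.** For $z\in(z_-,z_+)$,
$$\partial_pK_+(z)=-p\int_z^{z_+}\frac{e^{2\zeta}}g\,d\zeta,\qquad \partial_qK_+(z)=-q\int_z^{z_+}\frac{e^{-2\alpha\zeta}}g\,d\zeta,\tag{11}$$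
the same holds for $K_-(z)$ with integrals over $[z_-,z]$, and (3) holds. In particular $P=A-pA_p-qA_q$.

**Proof.** Since $U>1$ beyond $z_+$, $K_+(z)=\int_z^\infty(1-U(\zeta))_+^{1/2}d\zeta$. For fixed $\zeta$ and $q$, the map $p\mapsto(1-U(\zeta))_+^{1/2}$ is continuous, monotone, and $C^1$ off the one point where $U(\zeta)=1$. Hence it is the integral of its derivative, which is $-pe^{2\zeta}/g$ where $U(\zeta)<1$ and $0$ where $U(\zeta)>1$. For $p_0,p_1$ close together, Tonelli's theorem gives
$$K_+(z)\Big|_{p_0}^{p_1}=-\int_{p_0}^{p_1}p\int_z^{z_+}\frac{e^{2\zeta}}g\,d\zeta\,dp .$$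
The inner integral is continuous in $p$ by Step 4, which proves the first formula. The others follow in the same way, and the first two formulas of (3) follow from $A=2(K_++K_-)$. Finally $1=g^2+U$, so $2\int\frac{dz}g=2\int g\,dz+2\int\frac Ug\,dz=A-pA_p-qA_q$. $\square$

**Step 5: one variable suffices.** *Purpose: to use the shift symmetry.* A shift changes neither $A$ nor $P$, so both depend on $w=\alpha\log p+\log q$ only:
$$A=f(w),\qquad P=P(w),\qquad w\in(-\infty,w_0),$$
smooth, since we may take $p=1$, $q=e^w$. Then $pA_p=\alpha f'$, $qA_q=f'$, and Lemma 1 gives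
$$P=f-(1+\alpha)f',\qquad P'=f'-(1+\alpha)f'',\qquad f'=qA_q<0.\tag{12}$$
For typical $V$ we have $w=\log(|a|^\alpha|b|)$, so $V\mapsto P(V)$ is continuous, indeed smooth, on typical vectors.

## 4. Two spirals with one endpoint: large segments do not minimize

**Lemma 2.** A large segment is not a length minimizer.

**Proof.** *Purpose: to produce a second geodesic that meets the first after one turn.* Let $V=(p,q,c_0)$ be typical with $p,q>0$ and $T>P=P(V)$.

If $c_0\ne0$, put $V'=(p,q,-c_0)\neq V$. Both geodesics have the same $U$. At time $P$ both have $z=0$, and by (5) both have $x=2p\int_{z_-}^{z_+}e^{2z}dz/g$ and $y=2q\int_{z_-}^{z_+}e^{-2\alpha z}dz/g$; the order in which the heights are visited does not matter. So $\gamma_V(P)=\gamma_{V'}(P)$. If $\gamma_V|_{[0,T]}$ were a minimizer, then $\gamma_{V'}|_{[0,P]}$ followed by $\gamma_V|_{[P,T]}$ would also be one, hence a smooth geodesic. It agrees with $\gamma_V$ on $[P,T]$, so $\gamma_{V'}=\gamma_V$, a contradiction.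

If $c_0=0$, choose $\varepsilon>0$ with $T-\varepsilon>P$ and $c(\varepsilon)\ne0$. The segment on $[\varepsilon,T]$ is a left translate of a segment with initial vector $(a(\varepsilon),b(\varepsilon),c(\varepsilon))$ on the same loop, so it has the same period and is large. By the first case it is not minimizing, hence neither is $\gamma_V|_{[0,T]}$. $\square$

## 5. The endpoint at fixed height is a gradient

Let $F(V,t)=\gamma_V(t)=(X,Y,Z)$, a smooth map on $S^2\times\mathbb R$; from now on $X,Y,Z$ denote endpoint coordinates. Write $z(V,\cdot)$ for the height along $\gamma_V$, and let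
$$\Omega_+=\{X,Y,Z>0\},\qquad N_+=\{(V,t):V\text{ typical},\ p,q>0,\ 0<t<P(V),\ z(V,t)>0\}.$$
The set $N_+$ is open because $P$ is continuous. Since $X=p\int_0^te^{2z}$ and $Y=q\int_0^te^{-2\alpha z}$, $F$ maps $N_+$ into $\Omega_+$.

Take a small segment that ends at a point of $\Omega_+$. Some minimizer reaches this point, and we shall see that Lemma 2 forces that minimizer to be an element of $N_+$ too. So it is enough to know that only one element of $N_+$ reaches the point, at least for generic points.

Orient $S^2$ by its area form $\omega=p\,dq\wedge dc_0+q\,dc_0\wedge dp+c_0\,dp\wedge dq$. Where $c_0\neq0$, $c_0dc_0=-p\,dp-q\,dq$ gives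
$$\omega=\frac{p^2+q^2+c_0^2}{c_0}\,dp\wedge dq=\frac{dp\wedge dq}{c_0}.$$
Orient $N_+$ by $\omega\wedge dt$ and $\Omega_+$ by $dx\wedge dy\wedge dz$, and let $J$ be the Jacobian of $F$ with respect to these forms. Let
$$N^*=\{(V,t)\in N_+: c_0\ne0,\ c(t)\ne0\}.$$
It is open. It is dense in $N_+$: first move $V$ off $\{c_0=0\}$, which is nowhere dense in $S^2$; then move $t$ off the zeros of $c$, which are discrete.

**Step 1: $J$ as a determinant at fixed height.** *Purpose: to replace the time $t$ by the height $Z$.* Near a point of $N^*$ use coordinates $(p,q,t)$. Since $\partial_tz=c\ne0$ we may use $(p,q,Z)$ instead, and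
$$F^*(dx\wedge dy\wedge dz)=\det\frac{\partial(X,Y)}{\partial(p,q)}\bigg|_{Z}\,dp\wedge dq\wedge dZ=c_0\,c(t)\det\frac{\partial(X,Y)}{\partial(p,q)}\bigg|_{Z}\ \omega\wedge dt.\tag{13}$$

**Step 2: the displacement is a gradient.** *Purpose: to identify $(X,Y)$.* A turn is a zero of $c$ in $(0,t)$. Zeros of $c$ are simple and $c\ne0$ at times $0$ and $t$. So by the implicit function theorem each turn persists under small changes of $(V,t)$ and no new one appears; the number of turns is locally constant on $N^*$. It is at most two since $t<P$. As $c_0,c(t)\neq0$, both heights $0$ and $Z$ lie in $(z_-,z_+)$. By (5), $X=p\int e^{2z}|dz|/g$ and $Y=q\int e^{-2\alpha z}|dz|/g$ along the path of heights. By (11), with $Z$ held fixed,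
$$(X,Y)=-\nabla_{(p,q)}I,\tag{14}$$
where $I$ is as follows.

* *No turn.* As $Z>0$, the height rises from $0$ to $Z$; $c_0,c>0$ and $I=\int_0^Zg\,dz$.
* *One turn, at $z_+$.* Then $c_0>0>c$ and $I=K_+(0)+K_+(Z)$.
* *One turn, at $z_-$.* Then $c_0<0<c$ and $I=K_-(0)+K_-(Z)$.
* *Two turns.* If $c_0>0$, the height goes up to $z_+$, down to $z_-$, and then rises, reaching $0$ only at time $P>t$; so $Z<0$, which is excluded. Hence $c_0<0$, and after the turns at $z_-$ and $z_+$ the height is falling, so $c<0$. The rest of the period runs from $Z$ down to $0$ without a turn. So $I=A-\int_0^Zg\,dz$.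

A $2\times2$ determinant does not change when the matrix is replaced by its negative, so (13) and (14) give
$$J=c_0\,c(t)\,\det\operatorname{Hess}I\quad\text{on }N^*.\tag{15}$$

**Step 3: how far convexity goes by itself.** *Purpose: to try the natural argument.* For fixed $Z>0$, the momenta for which both heights $0$ and $Z$ are interior form the set
$$D_Z=\{p,q>0,\ U(0)<1,\ U(Z)<1\},$$
which is convex, because $U(0)$ and $U(Z)$ are positive definite quadratic forms in $(p,q)$. On it $U<1$ on all of $[0,Z]$, by convexity of $U$ in $z$. For fixed $z$, write $U(z)=Q(h,h)$ with $h=(p,q)$. Then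
$$\operatorname{Hess}\sqrt{1-U}\,(k,k)=-\frac{Q(k,k)}{g}-\frac{Q(h,k)^2}{g^3}<0\qquad(k\ne0).\tag{16}$$
So with no turn, $I$ is strictly concave on the convex set $D_Z$, and its gradient is injective: if $\nabla I(h_1)=\nabla I(h_2)$ with $h_1\ne h_2$, the restriction of $I$ to the segment from $h_1$ to $h_2$ would have equal derivatives at both ends, against strict concavity. If $A$ has positive definite Hessian, the two-turn case works equally well.

With one turn this argument stops. We shall find that $\operatorname{Hess}I$ is then indefinite, and a function with indefinite Hessian on a convex set need not have an injective gradient. For example $h(x,y)=e^x\cos y$ has $\det\operatorname{Hess}h=-e^{2x}<0$ everywhere, while $\nabla h=(e^x\cos y,-e^x\sin y)$ is $2\pi$-periodic in $y$. Moreover, nothing so far prevents two geodesics of different types from having the same endpoint. It is also not enough to cite a covering argument: (15) holds only on $N^*$, and where $c_0c(t)=0$ the coordinates $(p,q,Z)$ break down, so we can only get $J\ge0$ there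 by continuity.

What helps is the other factor in (15). With one turn $c_0c(t)<0$, so an indefinite Hessian is exactly the right sign for $J>0$. If $J>0$ on all of $N^*$, then all preimages of a regular value count $+1$ in the degree. Degree one then gives uniqueness across all types at once, and tolerates zeros of $J$. So we need: $\operatorname{Hess}A>0$ (Section 6), $\det\operatorname{Hess}I<0$ for one turn (Section 7), and properness and degree (Sections 8 and 9).

## 6. The period decreases, so $A$ is convex

By (12) and a computation in Lemma 4 below, convexity of $A$ amounts to $P'<0$. For Sol this can be seen by hand. Take $\alpha=1$ and shift to $p=q$, so $m=q^2$ and $U=2m\cosh2z$, $0<m<\frac12$. With $y=2z$,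
$$P=2\int_0^{y_+}\frac{dy}{\sqrt{1-2m\cosh y}},\qquad 1-2m\cosh y=(1-2m)-4m\sinh^2\tfrac y2 .$$
Put $\sinh\frac y2=\sigma\sin\varphi$ with $\sigma^2=\frac{1-2m}{4m}$. Then
$$P=\frac{2}{\sqrt m}\int_0^{\pi/2}\frac{d\varphi}{\sqrt{1+\sigma^2\sin^2\varphi}}=4\int_0^{\pi/2}\frac{d\varphi}{\sqrt{4m\,(1-\tfrac12\sin^2\varphi)+\sin^2\varphi}},$$
which visibly decreases in $m$, tends to $\infty$ as $m\to0$, and tends to $4\cdot\frac{\pi}{2}\cdot\frac1{\sqrt2}=\pi\sqrt2=P_0$ as $m\to\frac12$. This used that the well is even and that $1-U$ is quadratic in $\sinh\frac y2$. For general $\alpha$ we do not compute $P(w)$ level by level. Instead we integrate $P(w)$ against $e^{sw}$ over all levels: the moving endpoints disappear and a Dirichlet integral remains.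

**Lemma 3.** $dP/dw<0$ on $(-\infty,w_0)$. Moreover $P\to P_0=\pi\sqrt{2/\alpha}$ as $w\to w_0$, and $P\to\infty$ as $w\to-\infty$.

**Step 1: the Laplace transform of the period.** *Purpose: to get a closed formula.* Put $\Pi(x)=P(w_0-x)$ for $x>0$ and $\Phi(s)=\int_0^\infty\Pi(x)e^{-sx}dx$ for $s>0$. Compute $P(w)$ by (8) with $p=1$, $q=e^w$, and put $a=e^z$, $b=e^{w-\alpha z}$. The map $(z,w)\mapsto(\log a,\log b)$ is linear with determinant $1$, $U(z)=a^2+b^2$, and $e^{sw}=(a^\alpha b)^s$. The pairs $(z,w)$ with $w<w_0$ and $U(z)<1$ correspond exactly to $a,b>0$, $a^2+b^2<1$, since $U(z)<1$ forces $w<w_0$ by (7). By Tonelli,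
$$e^{sw_0}\Phi(s)=\int_{-\infty}^{w_0}P\,e^{sw}dw=2\iint_{a,b>0,\ a^2+b^2<1}\frac{(a^\alpha b)^s}{\sqrt{1-a^2-b^2}}\,\frac{da\,db}{ab}.$$
With $u=a^2$, $v=b^2$ this is $\frac12\iint_{u,v>0,\ u+v<1}u^{\alpha s/2-1}v^{s/2-1}(1-u-v)^{-1/2}du\,dv$. Dirichlet's integral gives
$$e^{sw_0}\Phi(s)=\frac{\sqrt\pi}2\,\frac{\Gamma(\frac{\alpha s}2)\,\Gamma(\frac s2)}{\Gamma(\frac{(1+\alpha)s}2+\frac12)}<\infty.\tag{17}$$

**Step 2: the logarithmic derivative.** *Purpose: to write it as a Laplace transform with a sign.* Combining Gauss's formula $\psi(x)=\int_0^\infty\big(\frac{e^{-t}}t-\frac{e^{-xt}}{1-e^{-t}}\big)dt$ with $\log y=\int_0^\infty\frac{e^{-t}-e^{-yt}}tdt$ gives, for $y>0$,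
$$\psi(y)=\log y+\int_0^\infty\Big(\tfrac1t-\tfrac1{1-e^{-t}}\Big)e^{-yt}dt,\qquad \psi(y+\tfrac12)=\log y+\int_0^\infty\Big(\tfrac1t-\tfrac1{2\sinh(t/2)}\Big)e^{-yt}dt,$$
since $\frac{e^{-t/2}}{1-e^{-t}}=\frac1{2\sinh(t/2)}$. From (17),
$$\frac{d}{ds}\log(s\Phi)=\frac1s-w_0+\frac\alpha2\psi\Big(\frac{\alpha s}2\Big)+\frac12\psi\Big(\frac s2\Big)-\frac{1+\alpha}2\psi\Big(\frac{(1+\alpha)s}2+\frac12\Big).$$
In the three integrals substitute $t=2\tau/\alpha$, $t=2\tau$, $t=2\tau/(1+\alpha)$, so that each exponential becomes $e^{-s\tau}$ and each prefactor becomes $\pm1$. The logarithms add up to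
$$\tfrac\alpha2\log\tfrac{\alpha s}2+\tfrac12\log\tfrac s2-\tfrac{1+\alpha}2\log\tfrac{(1+\alpha)s}2=\tfrac12\big[\alpha\log\alpha-(1+\alpha)\log(1+\alpha)\big]=w_0,$$
which cancels $-w_0$. The $\frac1t$ terms become $\frac{\alpha+1-(1+\alpha)}{2\tau}=0$. With $\frac1s=\int_0^\infty e^{-s\tau}d\tau$ and $\frac1{1-e^{-2y}}=\frac12(1+\coth y)$,
$$\frac{d}{ds}\log(s\Phi)=\int_0^\infty\Big[1-\tfrac1{1-e^{-2\tau/\alpha}}-\tfrac1{1-e^{-2\tau}}+\tfrac1{2\sinh(\tau/(1+\alpha))}\Big]e^{-s\tau}d\tau=-\int_0^\infty\tau\,\nu(\tau)e^{-s\tau}d\tau,$$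
$$\nu(\tau)=\frac1{2\tau}\Big[\coth\frac\tau\alpha+\coth\tau-\frac1{\sinh(\tau/(1+\alpha))}\Big].\tag{18}$$
For $y>0$ we have $\coth y>1/y$ and $\sinh y>y$. So the bracket in (18) exceeds $\frac\alpha\tau+\frac1\tau-\frac{1+\alpha}\tau=0$, that is, $\nu>0$. The bracket is $O(\tau)$ at $0$, because its $1/\tau$ terms cancel, and tends to $2$ at $\infty$. So $\nu$ is continuous, bounded, say $\nu\le B$, and $\nu\sim1/\tau$ at $\infty$.

**Step 3: back to $\Pi$.** *Purpose: to read off monotonicity.* Since $\frac{d}{ds}\int_0^\infty\nu e^{-s\tau}d\tau=-\int_0^\infty\tau\nu e^{-s\tau}d\tau$, for some constant $C>0$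
$$s\Phi(s)=C\exp\Big(\int_0^\infty\nu(\tau)e^{-s\tau}d\tau\Big)=C\Big(1+\int_0^\infty n(x)e^{-sx}dx\Big),\qquad n=\sum_{k\ge1}\frac{\nu^{*k}}{k!}\ge\nu.$$
Here powers of a Laplace transform are transforms of convolution powers, and the termwise transform is allowed since all terms are nonnegative. By induction $\nu^{*k}(x)\le B^kx^{k-1}/(k-1)!$, because $\nu^{*(k+1)}(x)\le B^{k+1}\int_0^x\frac{y^{k-1}}{(k-1)!}dy$. So the series converges locally uniformly and $n$ is continuous. Dividing by $s$, $\Phi$ is the transform of $C(1+\int_0^xn)$. By uniqueness of Laplace transforms and continuity of $\Pi$,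
$$\Pi(x)=C\Big(1+\int_0^xn\Big),\qquad \Pi'(x)=Cn(x)\ge C\nu(x)>0 .$$
Hence $dP/dw<0$, $\Pi(0+)=C$, and $\Pi(x)\ge C\int_0^x\nu\to\infty$ because $\nu\sim1/\tau$.

**Step 4: the constant.** *Purpose: to show $C=P_0$.* Since $\int_0^\infty\nu e^{-s\tau}d\tau\le B/s\to0$, $C=\lim_{s\to\infty}s\Phi(s)$. Use Stirling in the form $\Gamma(u)\sim\sqrt{2\pi}\,u^{u-1/2}e^{-u}$, $\Gamma(u+\frac12)\sim\sqrt{2\pi}\,u^ue^{-u}$ in (17). The exponentials cancel, the powers of $\frac s2$ combine to $(\frac s2)^{-1}$, and the rest is $\alpha^{\alpha s/2-1/2}(1+\alpha)^{-(1+\alpha)s/2}=\alpha^{-1/2}e^{sw_0}$. So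
$$s\Phi(s)\sim s\,e^{-sw_0}\,\frac{\sqrt\pi}2\cdot\sqrt{2\pi}\,e^{sw_0}\alpha^{-1/2}\,\frac2s=\pi\sqrt{2/\alpha}=P_0.\qquad\square$$

**Lemma 4.** $\operatorname{Hess}A$ (in $(p,q)$) is positive definite on $W$, with $\det\operatorname{Hess}A=\alpha f'P'/(p^2q^2)$.

**Proof.** *Purpose: to convert $P'<0$ into convexity.* From $A=f(\alpha\log p+\log q)$,
$$A_{pp}=\frac{\alpha^2f''-\alpha f'}{p^2},\qquad A_{pq}=\frac{\alpha f''}{pq},\qquad A_{qq}=\frac{f''-f'}{q^2}.$$
Hence, with (12),
$$p^2q^2\det\operatorname{Hess}A=(\alpha^2f''-\alpha f')(f''-f')-\alpha^2f''^2=\alpha f'\big(f'-(1+\alpha)f''\big)=\alpha f'P'>0,$$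
since $f'<0$ and $P'<0$. Also $P'<0$ says $f''>f'/(1+\alpha)$, and $f'/(1+\alpha)>f'$ because $f'<0$. So $f''-f'>0$ and $A_{qq}>0$. $\square$

## 7. Directions that keep a turning point fixed

We now need second derivatives of $K_+(z)=\int_z^{z_+}\sqrt{1-U}\,d\zeta$. Differentiating twice under the integral would produce terms of order $g^{-3}\sim(z_+-\zeta)^{-3/2}$, which are not integrable at $z_+$. The divergence comes from moving the endpoint. So we move $(p,q)$ only along a curve on which $z_+$ stays put. This controls the Hessian in one direction, and one direction will be enough, since $K_++K_-=\frac12A$ is convex.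

**Lemma 5.** Fix $(p,q)\in W$. There are nonzero vectors $v,u\in\mathbb R^2$, independent of $z$, such that for all $z\in(z_-,z_+)$
$$\operatorname{Hess}K_+(z)(v,v)<0<\operatorname{Hess}K_+(z)(u,u),\qquad \operatorname{Hess}K_-(z)(u,u)<0<\operatorname{Hess}K_-(z)(v,v).$$

**Step 1: the curve.** *Purpose: to fix $z_+$.* Choose $\mu,\kappa>0$ with $\mu e^{2z_+}=\kappa e^{-2\alpha z_+}$. For small $|\varepsilon|$ let
$$p(\varepsilon)=\sqrt{p^2+\varepsilon\mu},\quad q(\varepsilon)=\sqrt{q^2-\varepsilon\kappa},\quad v=(p'(0),q'(0))=\Big(\frac\mu{2p},-\frac\kappa{2q}\Big),\quad \Delta(\zeta)=\mu e^{2\zeta}-\kappa e^{-2\alpha\zeta}.$$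
The well becomes $U_\varepsilon=U+\varepsilon\Delta$, with $\Delta(z_+)=0$. On $[z,z_+]$ the function $1-U$ is concave, positive at $z$ and zero at $z_+$. So $1-U(\zeta)\ge k(z_+-\zeta)$ with $k=\frac{1-U(z)}{z_+-z}>0$, while $|\Delta(\zeta)|\le k'(z_+-\zeta)$ for some $k'$. Hence for small $|\varepsilon|$
$$1-U_\varepsilon(\zeta)\ge\tfrac k2(z_+-\zeta)\quad\text{on }[z,z_+].$$
So $U_\varepsilon<1$ on $[z,z_+)$ and $U_\varepsilon(z_+)=1$: the upper turning point is still $z_+$, and $K_+(z;p(\varepsilon),q(\varepsilon))=\int_z^{z_+}\sqrt{1-U-\varepsilon\Delta}\,d\zeta$.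

**Step 2: the second derivative along the curve.** *Purpose: to get a sign.* The first two $\varepsilon$-derivatives of the integrand, $-\frac12\Delta(1-U_\varepsilon)^{-1/2}$ and $-\frac14\Delta^2(1-U_\varepsilon)^{-3/2}$, are bounded by a constant times $(z_+-\zeta)^{1/2}$. So we may differentiate under the integral:
$$\frac{d^2}{d\varepsilon^2}\Big|_0K_+=-\frac14\int_z^{z_+}\frac{\Delta^2}{g^3}\,d\zeta.$$
By the chain rule the left side is $\operatorname{Hess}K_+(v,v)+\partial_pK_+\,p''(0)+\partial_qK_+\,q''(0)$ with $p''(0)=-\frac{\mu^2}{4p^3}$, $q''(0)=-\frac{\kappa^2}{4q^3}$. Inserting (11),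
$$\operatorname{Hess}K_+(z)(v,v)=-\frac14\int_z^{z_+}\frac{\Delta^2}{g^3}d\zeta-\frac14\int_z^{z_+}\Big(\frac{\mu^2e^{2\zeta}}{p^2}+\frac{\kappa^2e^{-2\alpha\zeta}}{q^2}\Big)\frac{d\zeta}g<0.$$
The vector $v$ depends on $z_+$ but not on $z$.

**Step 3: the other end, and the positive signs.** *Purpose: to complete the table of signs.* Choose $\tilde\mu,\tilde\kappa>0$ with $\tilde\mu e^{2z_-}=\tilde\kappa e^{-2\alpha z_-}$ and put $u=(\frac{\tilde\mu}{2p},-\frac{\tilde\kappa}{2q})$. Now the lower turning point is fixed. The same computation on $[z_-,z]$, with $\zeta-z_-$ in place of $z_+-\zeta$, gives $\operatorname{Hess}K_-(z)(u,u)<0$ for all $z$. Since $K_++K_-=\frac12A$ has positive definite Hessian (Lemma 4),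
$$\operatorname{Hess}K_+(z)(u,u)>-\operatorname{Hess}K_-(z)(u,u)>0,\qquad \operatorname{Hess}K_-(z)(v,v)>-\operatorname{Hess}K_+(z)(v,v)>0.\qquad\square$$

## 8. The Jacobian is nonnegative and the map is proper

**Lemma 6.** $J>0$ on $N^*$, and $J\ge0$ on $N_+$.

**Proof.** *Purpose: to read (15) type by type.*

With no turn, $I=\int_0^Zg\,dz$ has negative definite Hessian by (16), so $\det\operatorname{Hess}I>0$, and $c_0c>0$.

With two turns, $I=A-\int_0^Zg\,dz$ has positive definite Hessian by Lemma 4 and (16), so $\det\operatorname{Hess}I>0$, and $c_0c>0$.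

With one turn at $z_+$, $I=K_+(0)+K_+(Z)$. By Lemma 5 its Hessian is negative on $v$ and positive on $u$; here we use that $v,u$ are the same for the two heights $0$ and $Z$. So $\det\operatorname{Hess}I<0$, and $c_0c<0$. With one turn at $z_-$ the roles of $v$ and $u$ are exchanged, and again $\det\operatorname{Hess}I<0$ and $c_0c<0$.

In all cases $J=c_0\,c\,\det\operatorname{Hess}I>0$. Since $N^*$ is dense in $N_+$, $J\ge0$ on $N_+$. $\square$

**Lemma 7.** $F:N_+\to\Omega_+$ is proper.

Let $(V_n,t_n)\in N_+$ with $F(V_n,t_n)$ in a compact set $C\subset\Omega_+$. We must find a subsequence converging in $N_+$. Let $M\ge1$ bound the coordinates on $C$, and write $z$ for $z(V_n,\cdot)$ on $[0,t_n]$.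

**Step 1: heights are bounded.** *Purpose: to use that a high or low turn costs much displacement.* The heights at the ends are $0$ and a number in $(0,M]$.

Suppose $\max z>M+1$. It is attained at an interior time $s$, with $c(s)=0$, and $s\ge1$ since $|z'|\le1$. On $[s-1,s]$ we have $z\ge z(s)-1$, so by (9) and (10)
$$M\ge X\ge\int_{s-1}^sae^z\,dt\ge e^{-1}\sqrt{\tfrac\alpha{1+\alpha}}\;e^{z(s)-1}.$$
Suppose $\min z<-1$. It is attained at an interior time $s\ge1$, and since $z\le z(s)+1$ on $[s-1,s]$,
$$M\ge Y\ge\int_{s-1}^sbe^{-\alpha z}\,dt\ge e^{-\alpha}(1+\alpha)^{-1/2}e^{-\alpha(z(s)+1)}.$$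
Both bound $z(s)$ in terms of $M$. Hence $|z|\le R$ on $[0,t_n]$ with $R=R(C)$.

**Step 2: times are bounded.** *Purpose: to get convergence of $t_n$.* As $t_n<P(V_n)$, there are at most two turning times in $(0,t_n)$, so $z$ has at most three monotone pieces and $\int_0^{t_n}|c|\,dt\le6R$. Since $a=e^{-z}x'$, $b=e^{\alpha z}y'$ and $0<a,b\le1$,
$$t_n=\int_0^{t_n}(a^2+b^2+c^2)\,dt\le\int_0^{t_n}(a+b+|c|)\,dt\le e^RX+e^{\alpha R}Y+6R\le(e^R+e^{\alpha R})M+6R.$$

**Step 3: the limit is in $N_+$.** *Purpose: to exclude escape through the boundary.* Pass to a subsequence with $V_n\to V$ and $t_n\to t$. Then $F(V,t)\in C$. Since $X=p\int_0^te^{2z}>0$ and $Y=q\int_0^te^{-2\alpha z}>0$ we get $p,q>0$ and $t>0$. Since $Z>0$, $V$ is not an equilibrium (there $z\equiv0$). So $V$ is typical, and $t\le P(V)$ by continuity of $P$. Moreover $t\neq P(V)$, because $z(V,P(V))=0$. Thus $(V,t)\in N_+$. $\square$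

## 9. The degree is one

**Lemma 8.** $F:N_+\to\Omega_+$ has degree $1$, and every regular value has exactly one preimage.

**Step 1: targets close to the vertical axis are reached without a turn.** *Purpose: to find targets for which we can count preimages.* Let $(X,Y,1)$ satisfy $0<X,Y<\delta:=\min\big(e^{-1}\sqrt{\alpha/(1+\alpha)},\ e^{-2\alpha}(1+\alpha)^{-1/2}\big)$, and let $(V,t)\in N_+$ be a preimage. Suppose $c(s)=0$ for some $s\in[0,t]$.

If $z(s)=z_+$, then $z(s)\ge1$, so $s\ge1$ and $z\ge0$ on $[s-1,s]$. By (9) and (10), $X\ge\int_{s-1}^sae^z\,dt\ge e^{-1}\sqrt{\alpha/(1+\alpha)}$, a contradiction.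

If $z(s)=z_-$, then $z(s)\le0$, so $t-s\ge1$ and $z\le1$ on $[s,s+1]$. Hence $Y\ge\int_s^{s+1}be^{-\alpha z}\,dt\ge e^{-\alpha}(1+\alpha)^{-1/2}e^{-\alpha}$, a contradiction.

So $c\neq0$ on $[0,t]$, and $c>0$ there since the height goes from $0$ to $1$.

**Step 2: at most one preimage.** *Purpose: to use concavity where it does work.* By Step 1, $(p,q)\in D_1$ and $(X,Y)=-\nabla I(p,q)$ with $I=\int_0^1g\,dz$. This $I$ is strictly concave on the convex set $D_1$, so $\nabla I$ is injective there (Section 5, Step 3). The pair $(p,q)$ determines $V$, as $c_0>0$, and $t=\int_0^1dz/g$. So there is at most one preimage; it lies in $N^*$, where $J>0$.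

**Step 3: one such target is reached.** *Purpose: to make the count exactly one.* Take $p=q=\eta$ small and $c_0=\sqrt{1-2\eta^2}>0$. Then $(p,q)\in D_1$, and $V$ is typical since $pq\ne0$ and $c_0\ne0$. The geodesic rises without turning to $z=1$ at time $t=\int_0^1dz/g\le P/2<P$. Its $X=\eta\int_0^1e^{2z}dz/g$ and $Y=\eta\int_0^1e^{-2\alpha z}dz/g$ are positive and tend to $0$ as $\eta\to0$, so they are $<\delta$ for small $\eta$. This target is a regular value with exactly one preimage, of sign $+1$. Since $\Omega_+$ is connected and $F$ is proper (Lemma 7), $\deg F=1$.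

**Step 4: all regular values.** *Purpose: to conclude.* At a preimage of a regular value $J\ne0$, hence $J>0$ by Lemma 6, so every preimage counts $+1$. The sum is $1$, so there is exactly one preimage. $\square$

## 10. Small and perfect segments minimize: proof of Theorem A

Lemma 2 is the "only if" part. For the "if" part we prove
$$d(e,F(V,t))=t\tag{19}$$
on larger and larger sets. It is a closed condition on $(V,t)$, because both sides are continuous.

**Step 1: generic elements of $N_+$.** *Purpose: to turn uniqueness into minimality.* Let $(V,t)\in N^*$ with $F(V,t)=(X,Y,Z)$ a regular value of $F:N_+\to\Omega_+$. A unit-speed minimizer from $e$ to this point exists. Let $(p',q',c')$ be its initial vector. Since $X=p'\int e^{2z}$ and $Y=q'\int e^{-2\alpha z}$ are positive, $p',q'>0$. It is not an equilibrium since $Z\ne0$. So it is typical, and by Lemma 2 its length is at most its period. The length is not equal to the period, since after one period the height is $0\ne Z$. So the minimizer is an element of $N_+$, and by Lemma 8 it is $(V,t)$.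 This gives (19).

**Step 2: all of $N_+$.** *Purpose: to pass from generic to all.* $N^*$ is open and dense in $N_+$. Critical values have measure $0$ by Sard. On $N^*$ the map $F$ is a local diffeomorphism, so the part of $N^*$ over the critical values has measure $0$. Hence the pairs of Step 1 are dense in $N_+$, and by closedness (19) holds on $N_+$.

**Step 3: negative final height.** *Purpose: to reduce $Z<0$ to $Z>0$.* Let $(V,t)$ be small with $p,q>0$ and $z(V,t)<0$. Reverse $\gamma_V|_{[0,t]}$, translate its starting point to $e$, and apply $(x,y,z)\mapsto(-x,-y,z)$. Reversal changes the initial vector to $(-a(t),-b(t),-c(t))$, translation does not change it, and the reflection gives $(a(t),b(t),-c(t))$. The result is a geodesic segment of the same length and the same period (the value of $a^\alpha b$ is the same), whose final height is $-z(V,t)>0$. So it is an element of $N_+$ and it minimizes by Step 2. Hence so does the original segment.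

**Step 4: final height zero, and perfect segments.** *Purpose: to close up.* By Steps 2 and 3, (19) holds for all small $(V,t)$ with $p,q>0$ and $z(V,t)\ne0$. For typical $V$ the zeros of $z(V,\cdot)$ are discrete, so these pairs are dense in $\{(V,t):V\text{ typical},\ p,q>0,\ 0<t\le P(V)\}$: approach $t$ from below. By closedness (19) holds there. The reflections give all signs of $p,q$. So all small and perfect segments minimize, which proves Theorem A, and with it the conjecture for every $0<\alpha\le1$. $\blacksquare$

## 11. Cut times, conjugate points and the cut locus: proof of Theorem B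

**Part (1).** *Purpose: to restate Lemma 3 for vectors.* $P(V)=P(w)$ with $w=\log(|a|^\alpha|b|)$, so this is Lemma 3.

**Part (2).** *Purpose: to find the cut time of every unit vector.* For typical $V$ it is $P(V)$ by Theorem A. For $ab=0$ it is $\infty$ by Section 2.

Let $V$ be an equilibrium with $p,q>0$. Approximate it by typical $V_n$ with $p,q>0$. Since $P(V_n)>P_0$, Theorem A gives $d(e,\gamma_{V_n}(t))=t$ for $t\le P_0$, and in the limit $d(e,\gamma_V(t))=t$ for $t\le P_0$. By (6), $\gamma_V(P_0)$ is conjugate to $e$, so $\gamma_V$ does not minimize beyond $P_0$. Hence the cut time is $P_0$; the reflections give the other equilibria with $ab\neq0$. The infimum of the cut times over all unit vectors is $P_0$, so by homogeneity the injectivity radius of $G_\alpha$ is $P_0=\pi\sqrt{2/\alpha}$.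

**Part (3), small segments.** *Purpose: uniqueness below the cut time.* A small segment is shorter than its cut time, so it is the unique minimizer between its endpoints and contains no point conjugate to $e$.

**Part (3), perfect segments.** *Purpose: to count the minimizers to the endpoint of a perfect segment.* By reflection take $p,q>0$. Let $h$ be the endpoint of a perfect segment, or of an equilibrium segment of length $P_0$. Every minimizer from $e$ to $h$ has length equal to its own cut time. Otherwise it would be shorter than its cut time, hence the unique minimizer to $h$, hence equal to the given segment, whose length is its cut time. The first two coordinates of $h$ are positive, so the initial vector of such a minimizer has positive $p,q$. Therefore it is itself a perfect segment or an equilibrium segment of length $P_0$.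

Write the data of such a segment as $(p,q)=r(\cos\theta,\sin\theta)$ with $0<r\le1$, $0<\theta<\frac\pi2$. By (3) its endpoint is $(X,Y,0)$ with
$$X=-A_p=\frac{\alpha\,n(w)}{r\cos\theta},\qquad Y=-A_q=\frac{n(w)}{r\sin\theta},\qquad n(w)=-f'(w)=\int_0^Pb^2\,dt,\tag{20}$$
where the last equality is $-f'=-qA_q=qY=\int_0^Pq^2e^{-2\alpha z}dt$.

At the equilibrium put $n(w_0)=\lim_{w\to w_0}n$. To compute it, note $f=A=\int_0^Pc^2dt\le P\,(1-\min U)\to0$ as $w\to w_0$, by (7) and $P\to P_0$. So $P=f+(1+\alpha)n$ gives $n(w_0)=P_0/(1+\alpha)$. With $p^2=\frac\alpha{1+\alpha}$, $q^2=\frac1{1+\alpha}$, $r=1$, formula (20) then yields $X=\frac{\alpha P_0}{(1+\alpha)p}=pP_0$ and $Y=\frac{P_0}{(1+\alpha)q}=qP_0$. This is the actual endpoint, and $\int_0^{P_0}b^2dt=q^2P_0=n(w_0)$. So (20) holds in all cases.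

Now $Y/X=\cot\theta/\alpha$ determines $\theta$. For fixed $\theta$, $w=\text{const}+(1+\alpha)\log r$, and every $r\in(0,1)$ gives $(p,q)\in W$ since $U(0)=r^2<1$. With (12),
$$\frac{d\log(n/r)}{d\log r}=\frac{(1+\alpha)f''}{f'}-1=-\frac{P'}{f'}<0\qquad(0<r<1),\tag{21}$$
as $P'<0$ and $f'<0$. So $n/r$, which is continuous on $(0,1]$, is strictly decreasing there, and $h$ determines $r$ as well. Hence $h$ determines $(p,q)$, and the minimizers to $h$ are exactly those with initial vectors $(p,q,\pm\sqrt{1-p^2-q^2})$; both do reach $h$, by the proof of Lemma 2. There are two if $c\ne0$ and one if $c=0$.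

**Part (3), conjugacy when $c=0$.** *Purpose: to use evenness.* Let $V=(p,q,0)$ be typical and $V_\epsilon=(p\sqrt{1-\epsilon^2},q\sqrt{1-\epsilon^2},\epsilon)$, which is typical for small $\epsilon$. $V_\epsilon$ and $V_{-\epsilon}$ differ only in the sign of $c$. So $P(V_\epsilon)=P(V_{-\epsilon})$ and, by the proof of Lemma 2, $F(V_\epsilon,P(V_\epsilon))=F(V_{-\epsilon},P(V_{-\epsilon}))$. Both are smooth and even in $\epsilon$, so their derivatives vanish at $\epsilon=0$. By the chain rule $dF_{(V,P(V))}(\partial_\epsilon V_\epsilon|_0,0)=0$ with $\partial_\epsilon V_\epsilon|_0=(0,0,1)\ne0$. The field $t\mapsto dF_{(V,t)}(\partial_\epsilon V_\epsilon|_0,0)$ is a nonzero Jacobi field vanishing at $t=0$ and $t=P(V)$. So the endpoint is conjugate to $e$.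

**Part (4).** *Purpose: to draw the set of endpoints.* By Part (2) the cut locus consists of the endpoints in (20) and their reflections; all have $z=0$. Fix $\theta$. By (20) the endpoints are $\frac{n}{r}\left(\frac\alpha{\cos\theta},\frac1{\sin\theta}\right)$, $0<r\le1$, and at $r=1$, that is for $V=(\cos\theta,\sin\theta,0)$, this is $\beta(\theta)$. As $r\to0$ with $\theta$ fixed, $m\to0$ and $P\to\infty$. Once $P\ge1$, integrate $b^2$ over a unit time interval centered at a minimum of $z$. There $b\ge e^{-\alpha/2}(1+\alpha)^{-1/2}$ by (9) and (10), so $n\ge e^{-\alpha}/(1+\alpha)$, and $n/r\to\infty$. By (21) and continuity, $n/r$ takes each value in $[N(\theta),\infty)$ exactly once, so the endpoints fill exactly $\{\lambda\beta(\theta):\lambda\ge1\}$. Finally, the slope $\cot\theta/\alpha$ of $\beta(\theta)$ takes each value in $(0,\infty)$ exactly once for $0<\theta<\frac\pi2$, so each ray of the open quadrant meets the curve $\beta$ exactly once. $\blacksquare$
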